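\title{Infinite-dimensional cohomology of the differential fundamental group}

\begin{abstract}
Let $X$ be a smooth proper geometrically connected scheme with a rational point over a field $k$ of characteristic $0$, and let $\pi^{\mathrm{diff}}(X/k)$ be the Tannakian group of coherent modules with integrable connection on $X$. We show that the group-scheme cohomology of $\pi^{\mathrm{diff}}(X/k)$ with finite-dimensional coefficients can be infinite-dimensional. If $X$ is a smooth fiber of the sum map $C_1\times C_2\times C_3\to E$ of three ramified double covers of a complex elliptic curve, then $H^3(\pi^{\mathrm{diff}}(X/\mathbb{C}),\mathbb{C})$ has dimension at least $|\mathbb{C}|$. Over every field of characteristic $0$, the groups $H^i$ are finite-dimensional for all $X$ of dimension $n$ if and only if $n\le 1$ or $i\le 2$.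
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be a field of characteristic $0$, let $X$ be a smooth proper geometrically connected scheme over $k$, and let $x\in X(k)$. An \emph{integrable connection} on a coherent $\mathcal{O}_X$-module $M$ is a $k$-linear map $\nabla\colon M\to M\otimes\Omega^1_{X/k}$ with $\nabla(\phi m)=\phi\nabla m+m\otimes d\phi$ whose extension to $M\otimes\Omega^\bullet_{X/k}$ has square zero. Such pairs, with horizontal maps as morphisms, form an abelian tensor category $\mathrm{MIC}(X/k)$. In characteristic $0$ a coherent module with integrable connection on a smooth scheme is locally free; we use this standard fact throughout. With the fiber functor $M\mapsto x^*M$ the category $\mathrm{MIC}(X/k)$ is neutral Tannakian: there is an affine group scheme $\pi^{\mathrm{diff}}(X/k)$ over $k$, the \emph{differential fundamental group} based at $x$, such that $x^*$ is a tensor equivalence from $\mathrm{MIC}(X/k)$ to the category of its finite-dimensional representations. A morphism of pointed schemes induces a homomorphism of differential fundamental groups, and pullback of connections corresponds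 to restriction of representations. Over $\mathbb{C}$, for projective $X$, the objects of $\mathrm{MIC}(X/\mathbb{C})$ are the finite-dimensional representations of the topological fundamental group, so $\pi^{\mathrm{diff}}$ is the part of $\pi_1$ that linear differential equations see.

Put $\pi=\pi^{\mathrm{diff}}(X/k)$. An object $M$ of $\mathrm{MIC}(X/k)$, with fiber $V=x^*M$, has two cohomologies. The \emph{group-scheme cohomology} $H^i(\pi,V)$ is the $i$-th right derived functor of $W\mapsto W^\pi$ on the category of all rational representations of $\pi$, that is, of all comodules over its coordinate ring, evaluated at $V$. It depends only on the category of connections; $H^1(\pi,V)$ classifies the extensions of $(\mathcal{O}_X,d)$ by $M$. The \emph{de Rham cohomology} $H^i_{\mathrm{dR}}(X,M)$ is the hypercohomology of $M\otimes\Omega^\bullet_{X/k}$. It is finite-dimensional, because $X$ is proper and the terms of the complex are coherent. In degree $0$ both give the horizontal global sections of $M$. In higher degree they differ: $\pi^{\mathrm{diff}}(\mathbb{P}^1/k)$ is trivial (Proposition~\ref{prop:curves}), while $H^2_{\mathrm{dR}}(\mathbb{P}^1,\mathcal{O})=k$.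 One may still ask whether group-scheme cohomology shares the finiteness of de Rham cohomology. For abelian varieties this is known: if $X$ is an abelian variety of dimension $g$, based at its identity, then $H^i(\pi,V)$ is finite-dimensional for all $i$ and all finite-dimensional $V$, and it vanishes for $i>2g$. This is the setting in which the general question was posed by Bao and Nguyen \cite{BN}:

\begin{quote}
Is $H^i(\pi^{\mathrm{diff}}(X/k),V)$ finite-dimensional for every $k$, $X$ and $x$ as above, every finite-dimensional representation $V$, and every $i\ge 0$?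
\end{quote}

The first cases suggest a positive answer. Besides abelian varieties, it holds for all curves and, for all $X$, in degrees $i\le 2$, where $H^i(\pi,V)$ injects into de Rham cohomology (Section~\ref{sec:finite}). Topology indicates where this should stop. Let $Z$ be a connected finite CW complex with fundamental group $\Gamma$ and universal cover $\tilde Z$. Since $H^1(\tilde Z,\mathbb{C})=0$ and $H_2(\tilde Z)=\pi_2(Z)$, the spectral sequence $H^p(\Gamma,H^q(\tilde Z,\mathbb{C}))\Rightarrow H^{p+q}(Z,\mathbb{C})$ gives an exact sequence
\[
0\to H^2(\Gamma,\mathbb{C})\to H^2(Z,\mathbb{C})\to \operatorname{Hom}(\pi_2(Z),\mathbb{C})^\Gamma\to H^3(\Gamma,\mathbb{C})\to H^3(Z,\mathbb{C}).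
\]
Degree $3$ is the first degree in which the cohomology of $Z$ no longer bounds that of $\Gamma$. This does not decide the question: we can compare the cohomology of $\pi^{\mathrm{diff}}$ with that of the discrete group only in degrees $0$ and $1$. But degree $3$ is where finiteness fails, already for a surface and trivial coefficients.

\begin{theorem}\label{thm:surface}
Let $E$ be a complex elliptic curve, let $f_i\colon C_i\to E$ $(i=1,2,3)$ be ramified double covers by smooth projective connected curves, and let
\[
f=f_1+f_2+f_3\colon C_1\times C_2\times C_3\to E .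
\]
For $e\in E$ outside the finite set of critical values of $f$, the fiber $X=f^{-1}(e)$ is a smooth projective connected surface. For every $x\in X(\mathbb{C})$, the space $H^3(\pi^{\mathrm{diff}}(X/\mathbb{C}),\mathbb{C})$ has dimension at least $|\mathbb{C}|$.
\end{theorem}

So the answer to the question is negative. The second theorem says exactly where finiteness holds.

\begin{theorem}\label{thm:sharp}
Let $k$ be any field of characteristic $0$ and let $n,i\ge 0$. The statement
\begin{quote}
``$H^i(\pi^{\mathrm{diff}}(X/k),V)$ is finite-dimensional for all smooth proper geometrically connected $X/k$ of dimension $n$, all $x\in X(k)$ and all finite-dimensional $V$''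
\end{quote}
holds if and only if $n\le 1$ or $i\le 2$. When $n\ge 2$ and $i\ge 3$ it fails already for a projective $X$ defined over $\mathbb{Q}$ and $V=k$.
\end{theorem}

The source of the infinite dimension is simple. Let $K$ be a normal subgroup of $G$ with commutative quotient. Every character $\chi$ of $G/K$ becomes trivial on $K$, so the cohomology groups of $G$ with coefficients in infinitely many different characters all map to the one group $H^*(K,k)$. Section~\ref{sec:model} shows this by hand for a free group, and Section~\ref{sec:lower} turns it into a lower bound for $H^r(K,k)$ when $G$ is a product of $r$ factors. The work is to realize such a $K$ as a differential fundamental group. For $X$ as in Theorem~\ref{thm:surface}, $\pi_1(X)$ is the kernel $N$ of $\prod\pi_1(C_i)\to\pi_1(E)$ (Section~\ref{sec:geometry}), and taking this kernel commutes with the passage to group schemes because every representation of $N$ embeds in a representation of the product (Section~\ref{sec:kernel}). Sections~\ref{sec:finite} and~\ref{sec:anyfield} prove the two halves of Theorem~\ref{thm:sharp}.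

\section{Algebraic hulls and a model case}\label{sec:model}

\subsection{Affine group schemes}\label{sub:conv}
Let $G$ be an affine group scheme over $k$ with coordinate ring $\mathcal{O}(G)$. A \emph{$G$-module} is an $\mathcal{O}(G)$-comodule; equivalently, a vector space $V$ with an action of $G(T)$ on $V_T=V\otimes T$ that is functorial in the $k$-algebra $T$. Formulas with elements of $G$ are read on $T$-points. Every $G$-module is the union of its finite-dimensional submodules. Unless we say otherwise, $G$ acts on $\mathcal{O}(G)$ by right translation, $(g\cdot h)(x)=h(xg)$. A \emph{coefficient} of $V$ is a function $g\mapsto\lambda(gv)$ with $v\in V$ and $\lambda\in V^\vee$. Every $h\in\mathcal{O}(G)$ is a coefficient of a finite-dimensional module, since $h(g)=(g\cdot h)(1)$.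

\begin{lemma}\label{lem:closed}
Let $G'\to G$ be a homomorphism such that every finite-dimensional $G'$-module embeds in the restriction of a finite-dimensional $G$-module. Then $G'\to G$ is a closed immersion.
\end{lemma}

\begin{proof}
If $W\subset V|_{G'}$, a coefficient $g\mapsto\lambda(gw)$ of $W$ comes from a coefficient of $V$, obtained by extending $\lambda$ to $V$. So $\mathcal{O}(G)\to\mathcal{O}(G')$ is surjective.
\end{proof}

We recall the standard facts on quotients. If $K\subset G$ is a normal closed subgroup, then $\mathcal{O}(G)^K$ is a Hopf subalgebra, $A=G/K=\operatorname{Spec}\mathcal{O}(G)^K$, the ring $\mathcal{O}(G)$ is faithfully flat over $\mathcal{O}(A)$, and $K$ is the kernel of $G\to A$. The \emph{image} of a homomorphism $G\to G'$ is the closed subgroup of $G'$ whose coordinate ring is the image of $\mathcal{O}(G')$ in $\mathcal{O}(G)$; it is the quotient of $G$ by the kernel.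

The groups $H^n(G,V)$ are computed by the \emph{Hochschild complex} $C^n(G,V)=V\otimes\mathcal{O}(G)^{\otimes n}$, the space of morphisms $G^n\to V$, with the differential given by the usual formula for group cochains; it is the complex attached to a cosimplicial vector space. Hence $H^n(G,-)$ commutes with filtered colimits, direct sums and extension of the base field, and $H^1(G,k)=\operatorname{Hom}(G,\mathbb{G}_a)$. For finite-dimensional $V$ and $W$, the group $H^1(G,V^\vee\otimes W)=\operatorname{Ext}^1_G(V,W)$ classifies extensions of $V$ by $W$.

\subsection{Algebraic hulls}\label{sub:hull}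
Let $\Gamma$ be an abstract group. A function $\Gamma\to\mathbb{C}$ is \emph{representative} if its translates span a finite-dimensional space; equivalently, if it is a coefficient of a finite-dimensional representation. These functions form a Hopf algebra $R(\Gamma)$, and $\Gamma^{\mathrm{alg}}=\operatorname{Spec}R(\Gamma)$ is the \emph{algebraic hull} of $\Gamma$. Finite-dimensional representations of $\Gamma$ and of $\Gamma^{\mathrm{alg}}$ are the same, with the same submodules and invariants. Two consequences will be used.
\begin{itemize}
\item $(\Gamma_1\times\Gamma_2)^{\mathrm{alg}}=\Gamma_1^{\mathrm{alg}}\times\Gamma_2^{\mathrm{alg}}$, because a coefficient of $\rho(a,b)=\rho(a,1)\rho(1,b)$ is a sum of products of coefficients of the two factors.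
\item $H^1(\Gamma^{\mathrm{alg}},V)=H^1(\Gamma,V)$ for $\dim V<\infty$, because both sides classify extensions of $\mathbb{C}$ by $V$, and such extensions are finite-dimensional.
\end{itemize}
For $X$ smooth projective connected over $\mathbb{C}$, GAGA and the Riemann--Hilbert correspondence \cite{Deligne} give a tensor equivalence, compatible with fibers and pullbacks, between $\mathrm{MIC}(X/\mathbb{C})$ and finite-dimensional representations of $\pi_1(X(\mathbb{C}),x)$. Thus
\begin{equation}\label{eq:RH}
\pi^{\mathrm{diff}}(X/\mathbb{C})=\pi_1(X(\mathbb{C}),x)^{\mathrm{alg}} .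
\end{equation}

\subsection{The free group on two generators}\label{sub:free}
Let $\Gamma$ be free on $a$ and $t$, and let $\varphi\colon\Gamma\to\mathbb{Z}$ send $a$ to $0$ and $t$ to $1$. The kernel $N$ is the fundamental group of a line with a loop attached at each integer, so it is free on the elements $a_j=t^jat^{-j}$, $j\in\mathbb{Z}$. Let $K$ be the kernel of $\Gamma^{\mathrm{alg}}\to\mathbb{Z}^{\mathrm{alg}}$. The group $H^1(\Gamma^{\mathrm{alg}},V)$ is finite-dimensional whenever $V$ is, since a cocycle is determined by its values on $a$ and $t$. We claim that $H^1(K,\mathbb{C})$ has dimension at least $|\mathbb{C}|$.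

For $\lambda\in\mathbb{C}^\times$ let $\chi_\lambda=\lambda^{\varphi}$ and define
\[
\rho_\lambda(t)=\begin{pmatrix}\lambda&0\\0&1\end{pmatrix},\qquad
\rho_\lambda(a)=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad\text{so that}\quad
\rho_\lambda=\begin{pmatrix}\chi_\lambda&c_\lambda\\0&1\end{pmatrix}
\]
with $c_\lambda\in R(\Gamma)$. Multiplying matrices gives $c_\lambda(gg')=c_\lambda(g)+\chi_\lambda(g)c_\lambda(g')$ on $\Gamma^{\mathrm{alg}}$: the function $c_\lambda$ is a cocycle with coefficients in $\chi_\lambda$. The character $\chi_\lambda$ factors through $\mathbb{Z}^{\mathrm{alg}}$, so it is trivial on $K$, and $c_\lambda|_K$ is a homomorphism $K\to\mathbb{G}_a$, that is, an element of $H^1(K,\mathbb{C})$. The group $N$ maps to $K(\mathbb{C})$, and conjugating $\rho_\lambda(a)$ by $\rho_\lambda(t)^j$ gives $c_\lambda(a_j)=\lambda^j$. The sequences $(\lambda^j)_{j\in\mathbb{Z}}$ are distinct characters of $\mathbb{Z}$, hence linearly independent. This proves the claim.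

The example has two defects. First, $N$ is not finitely generated, so it is not the fundamental group of a projective variety. Second, $K$ is not the hull of $N$: the map $N^{\mathrm{alg}}\to\Gamma^{\mathrm{alg}}$ is not a closed immersion. Indeed, let $\psi$ be the character of $N$ with $\psi(a_0)=2$ and $\psi(a_j)=1$ for $j\ne0$. Its conjugate $n\mapsto\psi(t^{-j}nt^j)$ takes the value $2$ at $a_j$ and $1$ at the other generators, so the conjugates are distinct characters and span an infinite-dimensional space. If $\psi$ were the restriction of a coefficient of a $d$-dimensional representation of $\Gamma$, they would lie in a space of dimension at most $d^2$.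

Both defects disappear when $\Gamma$ is replaced by a product of $r\ge3$ fundamental groups of curves mapping onto $\mathbb{Z}^2$. The classes $c_\lambda$ are then replaced by products of $r$ such classes, one for each factor, and they lie in degree $r$.

\section{Characters of a commutative quotient}\label{sec:lower}

In this section $k$ is any field of characteristic $0$.

\begin{lemma}[K\"unneth]\label{lem:kunneth}
For $G_j$-modules $V_j$ $(j=1,2)$,
\[
H^*(G_1\times G_2,V_1\boxtimes V_2)\cong H^*(G_1,V_1)\otimes H^*(G_2,V_2).
\]
\end{lemma}

\begin{proof}
We have $C^n(G_1\times G_2,V_1\boxtimes V_2)=C^n(G_1,V_1)\otimes C^n(G_2,V_2)$, compatibly with the cosimplicial structures. By the Eilenberg--Zilber theorem the complex of this degreewise tensor product is homotopy equivalent to the tensor product of the two complexes. The K\"unneth formula for complexes of vector spaces finishes the proof.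
\end{proof}

\begin{lemma}[Shapiro]\label{lem:shapiro}
Let $K\subset G$ be a normal closed subgroup and $A=G/K$. Then $H^n(K,k)\cong H^n(G,\mathcal{O}(A))$, where $G$ acts on $\mathcal{O}(A)$ by right translation through $A$.
\end{lemma}

\begin{proof}
For a $K$-module $W$ let $\operatorname{ind}W=(W\otimes\mathcal{O}(G))^K$, where $K$ acts on $\mathcal{O}(G)$ by $(\kappa\cdot h)(x)=h(\kappa^{-1}x)$. Its elements are the morphisms $h\colon G\to W$ with $h(\kappa x)=\kappa h(x)$, and $G$ acts on them by right translation. Evaluation at $1$ gives a bijection $\operatorname{Hom}_G(V,\operatorname{ind}W)\to\operatorname{Hom}_K(V,W)$, with inverse $\theta\mapsto\bigl(v\mapsto(x\mapsto\theta(xv))\bigr)$. So $\operatorname{ind}$ is right adjoint to restriction, which is exact; hence $\operatorname{ind}$ preserves injectives.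

We show that $\operatorname{ind}$ is exact. The space $\operatorname{ind}W$ is the kernel of an $\mathcal{O}(A)$-linear map $W\otimes\mathcal{O}(G)\to W\otimes\mathcal{O}(G)\otimes\mathcal{O}(K)$, so its formation commutes with the flat base change $\mathcal{O}(A)\to\mathcal{O}(G)$. The map $(\kappa,g)\mapsto(\kappa g,g)$ is an isomorphism $K\times G\to G\times_AG$ that carries left translation on $K$ to left translation on the first factor. Therefore
\[
(\operatorname{ind}W)\otimes_{\mathcal{O}(A)}\mathcal{O}(G)\cong(W\otimes\mathcal{O}(K))^K\otimes\mathcal{O}(G)\cong W\otimes\mathcal{O}(G),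
\]
naturally in $W$, the last map being evaluation at $1\in K$. The right side is exact in $W$, and $\mathcal{O}(G)$ is faithfully flat over $\mathcal{O}(A)$, so $\operatorname{ind}$ is exact.

Thus $\operatorname{ind}$ takes an injective resolution $I^\bullet$ of $W$ to an injective resolution of $\operatorname{ind}W$, and $(\operatorname{ind}I^\bullet)^G=(I^\bullet)^K$ by adjunction. So $H^n(G,\operatorname{ind}W)=H^n(K,W)$. Finally $\operatorname{ind}k=\mathcal{O}(G)^K=\mathcal{O}(A)$.
\end{proof}

A character $\chi$ of $A$ is an element of $\mathcal{O}(A)$, and it spans a submodule isomorphic to $\chi$ because $\chi(xg)=\chi(g)\chi(x)$. This gives maps $H^n(G,\chi)\to H^n(G,\mathcal{O}(A))$. The difficulty is that the line $k\chi$ need not be a direct summand. In the model case, the Jordan form of the image of $1$ shows that $R(\mathbb{Z})=\bigoplus_\lambda\lambda^{j}\,\mathbb{C}[j]$, and $\lambda^j$ sits at the bottom of the tower of extensions $\lambda^{j}\mathbb{C}[j]$, in which its cohomology could die. It survives in the lowest degree in which $\chi$ has cohomology.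

\begin{proposition}\label{prop:lower}
Let $G=G_1\times\dots\times G_r$ with $r\ge1$, and let $K\subset G$ be a normal closed subgroup with $A=G/K$ commutative. For a character $\chi\colon A\to\mathbb{G}_m$ let $\chi_i$ be the composite $G_i\to G\to A\to\mathbb{G}_m$. Let $\mathcal{X}$ be the set of characters $\chi$ of $A$ with all $\chi_i$ nontrivial. Then there is an injective linear map
\[
\bigoplus_{\chi\in\mathcal{X}}\ \bigotimes_{i=1}^rH^1(G_i,\chi_i)\longrightarrow H^r(K,k).
\]
\end{proposition}

\begin{proof}
\emph{Cohomology of one character.} Let $\chi\in\mathcal{X}$. As a $G$-module, $\chi=\chi_1\boxtimes\dots\boxtimes\chi_r$, and $H^0(G_i,\chi_i)=0$. By Lemma~\ref{lem:kunneth},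
\begin{equation}\label{eq:lowest}
H^j(G,\chi)=0\quad(j<r),\qquad H^r(G,\chi)=\bigotimes_iH^1(G_i,\chi_i).
\end{equation}

\emph{Splitting $\mathcal{O}(A)$.} Since $A$ is commutative and $k$ is perfect, $A=A_s\times A_u$ with $A_s$ of multiplicative type and $A_u$ unipotent \cite[\S9.5]{Waterhouse}. Here unipotent means that every nonzero module has a nonzero fixed vector, so every simple $A_u$-module is trivial and every character of $A$ factors through $A_s$. Multiplicative type means diagonalizable over $\bar k$. Over $\bar k$ every module is then a direct sum of characters, so $H^1$ vanishes on all modules; as $H^1$ commutes with extension of the base field, all extensions of finite-dimensional $A_s$-modules split, and all $A_s$-modules are semisimple. Distinct characters are linearly independent, so $\bigoplus_{\chi\in\mathcal{X}}k\chi$ is a submodule of $\mathcal{O}(A_s)$, hence a direct summand. With $D_\chi=k\chi\otimes\mathcal{O}(A_u)$, the module $\bigoplus_{\chi\in\mathcal{X}}D_\chi$ is a direct summand of $\mathcal{O}(A)=\mathcal{O}(A_s)\otimes\mathcal{O}(A_u)$. By Lemma~\ref{lem:shapiro}, $\bigoplus_{\chi}H^r(G,D_\chi)$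 embeds in $H^r(K,k)$.

\emph{Survival in degree $r$.} The module $D_\chi$ contains the line $k\chi\otimes1$, and the quotient $D_\chi/k\chi$ is a union of finite-dimensional submodules all of whose Jordan--H\"older factors are isomorphic to $\chi$. For such a submodule $H^{r-1}$ vanishes, by \eqref{eq:lowest} and induction on the length. Passing to the colimit gives $H^{r-1}(G,D_\chi/k\chi)=0$, so $H^r(G,\chi)\to H^r(G,D_\chi)$ is injective.
\end{proof}

The nontriviality of the $\chi_i$ cannot be dropped: for $r=1$, $G=A=\mathbb{G}_a$, $K=1$ and $\chi$ trivial, $H^1(G,\chi)=\operatorname{Hom}(\mathbb{G}_a,\mathbb{G}_a)\ne0$ while $H^1(K,k)=0$.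

\section{Representations of the kernel}\label{sec:kernel}

To apply Proposition~\ref{prop:lower} to the hull of a discrete kernel $N$, we need $N^{\mathrm{alg}}$ to be the kernel of the map of hulls. In Section~\ref{sub:free} this failed because the conjugates of a coefficient of $N$ spanned an infinite-dimensional space. With three factors, conjugation by the ambient group is close enough to inner to exclude this.

\begin{proposition}\label{prop:kernel}
Let $r\ge3$ and let $\varphi_i\colon\Gamma_i\to Q=\mathbb{Z}^2$ $(1\le i\le r)$ be surjective homomorphisms of groups. Put $P=\Gamma_1\times\dots\times\Gamma_r$, $\varphi=\varphi_1+\dots+\varphi_r$ and $N=\ker\varphi$. Then: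
\begin{enumerate}
\item every finite-dimensional complex representation of $N$ embeds in the restriction of a finite-dimensional representation of $P$;
\item $N^{\mathrm{alg}}\to P^{\mathrm{alg}}$ is a closed immersion with normal image, and $P^{\mathrm{alg}}/N^{\mathrm{alg}}=Q^{\mathrm{alg}}$.
\end{enumerate}
\end{proposition}

\begin{proof}
Replacing $\Gamma_3$ by $\Gamma_3\times\dots\times\Gamma_r$, we may assume $r=3$. Regard each $\Gamma_i$ as a subgroup of $P$, and put $N_{12}=N\cap(\Gamma_1\times\Gamma_2)$ and $N_{13}=N\cap(\Gamma_1\times\Gamma_3)$.

\emph{Step 1: $N=N_{12}N_{13}$.} Given $(a,b,c)\in N$, choose $a_1\in\Gamma_1$ with $\varphi_1(a_1)=-\varphi_2(b)$ and put $a_2=a_1^{-1}a$. Then $\varphi_1(a_2)=\varphi_1(a)+\varphi_2(b)=-\varphi_3(c)$, so $(a,b,c)=(a_1,b,1)(a_2,1,c)\in N_{12}N_{13}$.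

\emph{Step 2: the conjugates of a representation span a finite-dimensional space.} Let $\rho\colon N\to GL_d(\mathbb{C})$. For $p\in P$ put $\rho^p(n)=\rho(pnp^{-1})$, and let $\mathcal{E}$ be the span of the functions $\rho^p_{ij}$ on $N$, for $p\in P$ and $1\le i,j\le d$. We claim that $\dim\mathcal{E}\le d^4$. The point is that conjugation by $p$ agrees with an inner automorphism of $N$ on $N_{12}$, and with another inner automorphism of $N$ on $N_{13}$. Since $\varphi_3$ is onto, $p=n_0c$ with $n_0\in N$ and $c\in\Gamma_3$. Since $\varphi_2$ is onto, there is $b\in\Gamma_2$ with $m=bc\in N$. Let $u\in N_{12}$ and $v\in N_{13}$. Then $cuc^{-1}=u$, as $\Gamma_3$ commutes with $\Gamma_1\times\Gamma_2$; and $mvm^{-1}=b(cvc^{-1})b^{-1}=cvc^{-1}$, as $b$ commutes with $cvc^{-1}\in\Gamma_1\times\Gamma_3$. Hence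
\[
\rho^p(uv)=\rho(n_0)\,\rho(u)\,\rho(m)\,\rho(v)\,\rho(m)^{-1}\rho(n_0)^{-1},
\]
where $n_0$ and $m$ depend only on $p$. So the pullback of $\rho^p_{ij}$ along the multiplication map $N_{12}\times N_{13}\to N$ lies in the span of the $d^4$ functions $(u,v)\mapsto\rho_{\alpha\beta}(u)\rho_{\gamma\delta}(v)$. This map is surjective by Step~1, so pullback is injective on functions, and the claim follows. The space $\mathcal{E}$ is stable under right translation by $N$, since $\rho^p(xn)=\rho^p(x)\rho^p(n)$, and under conjugation by $s\in P$, since $\rho^p(s^{-1}xs)=\rho^{ps^{-1}}(x)$.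

\emph{Step 3: extension to $P$.} To combine translation and conjugation into one action of $P$ we need a complement to $N$. Let $q_1,q_2$ be a basis of $Q$, and choose $t_1\in\Gamma_1$, $t_2\in\Gamma_2$ with $\varphi_i(t_i)=q_i$. They commute, so the subgroup $\Sigma$ that they generate is a quotient of $\mathbb{Z}^2$ that $\varphi$ maps isomorphically onto $Q$. Every element of $P$ is uniquely $sn$ with $s\in\Sigma$ and $n\in N$. For a function $h$ on $N$ define $\tilde h$ on $P$ by $\tilde h(sn)=h(n)$. For $n'\in N$ and $s'\in\Sigma$,
\[
\tilde h(sn\,n')=h(nn'),\qquad \tilde h(sn\,s')=\tilde h(ss'\cdot s'^{-1}ns')=h(s'^{-1}ns').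
\]
By Step~2 the space $\tilde{\mathcal{E}}=\{\tilde h:h\in\mathcal{E}\}$ is stable under right translation by $N$ and by $\Sigma$, hence by $P$. It is a finite-dimensional representation of $P$ whose restriction to $N$ is $\mathcal{E}$ with right translation. The map $\mathbb{C}^d\to\mathcal{E}^d$ sending $w$ to the $d$ coordinates of $n\mapsto\rho(n)w$ is $N$-equivariant, and it is injective because evaluation at $n=1$ recovers $w$. This proves (1).

\emph{Step 4: proof of (2).} By (1) and Lemma~\ref{lem:closed}, restriction $R(P)\to R(N)$ is onto. Its kernel $I=\{h\in R(P):h|_N=0\}$ is stable under conjugation by $P$; we need stability under the group scheme $P^{\mathrm{alg}}$. For $h\in I$ write $h(p^{-1}xp)=\sum_{j=1}^lh_j(x)g_j(p)$ with $h_j,g_j\in R(P)$ and the $g_j$ linearly independent. There are $p_1,\dots,p_l\in P$ with $(g_j(p_\nu))$ invertible, so each $h_j$ is a linear combination of the functions $x\mapsto h(p_\nu^{-1}xp_\nu)$ and lies in $I$. Thus the conjugation coaction sends $I$ into $I\otimes R(P)$, and $N^{\mathrm{alg}}$ is normal. The coordinate ring of the quotient is $R(P)^{N^{\mathrm{alg}}}=R(P)^N$, the ring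 of representative functions that factor through $P/N=Q$, which is $R(Q)$.
\end{proof}

Surjectivity of $\varphi_1$ is used in Step~1, and that of $\varphi_2$ and $\varphi_3$ in Step~2. That $Q$ has two generators enters only in Step~3, where they are lifted to different factors so that the lifts commute.

\section{Fibers of sums of double covers}\label{sec:geometry}

We now realize $N$ as the fundamental group of a smooth projective variety. For the varieties below this computation of $\pi_1$ is due to Dimca, Papadima and Suciu \cite{DPS}.

\begin{proposition}\label{prop:fiber}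
Let $r\ge3$, let $f_i\colon C_i\to E$ $(1\le i\le r)$ be ramified double covers of a complex elliptic curve by smooth projective connected curves, and put $Y=\prod C_i$, $f=\sum f_i\colon Y\to E$, $\Gamma_i=\pi_1(C_i)$.
\begin{enumerate}
\item The genus $g_i$ of $C_i$ is at least $2$, and $f_{i*}\colon\Gamma_i\to\pi_1(E)\cong\mathbb{Z}^2$ is surjective.
\item The critical values of $f$ are the finitely many points $\sum b_i$, with $b_i$ a branch point of $f_i$.
\item If $e$ is not a critical value, then $X=f^{-1}(e)$ is a connected smooth projective variety of dimension $r-1$, and $\pi_1(X)\to\pi_1(Y)=\prod\Gamma_i$ is injective with image $\ker\bigl(\sum f_{i*}\bigr)$.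
\end{enumerate}
\end{proposition}

\begin{proof}
(1) By Riemann--Hurwitz, $2g_i-2$ is the number of branch points, which is positive. Let $E'\to E$ be the connected covering attached to the image of $f_{i*}$. Then $f_i$ lifts to a nonconstant holomorphic map $C_i\to E'$. Its image is open and compact, so it is onto, $E'$ is compact, and $2=\deg(C_i/E')\deg(E'/E)$. If $\deg(E'/E)=2$, then $C_i\cong E'$ and $f_i$ is unramified, which is excluded. So $E'=E$.

(2) Write $E=\mathbb{C}/\Lambda$ with linear coordinate $\zeta$. Then $f^*d\zeta=\sum\mathrm{pr}_i^*f_i^*d\zeta$. This form vanishes at $y=(y_i)$ if and only if every $y_i$ is a ramification point of $f_i$. Near such a $y_i$ there is a coordinate $x_i$ with $f_i=b_i+x_i^2$, so near a critical point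
\begin{equation}\label{eq:quadric}
f=b+x_1^2+\dots+x_r^2,\qquad b=\textstyle\sum b_i .
\end{equation}

(3) Since $f$ is onto and $e$ is a regular value, $X$ is nonempty, smooth and projective of dimension $r-1$. Identify $\pi_1(E)$ with $\Lambda$ by integrating $d\zeta$; the formula for $f^*d\zeta$ shows that $f_*=\sum f_{i*}$. The plan is to grow $X$ into a space with fundamental group $\ker f_*$ by taking preimages of larger and larger discs. Discs do not exhaust $E$, but they exhaust its universal cover. So let $\hat Y=Y\times_E\mathbb{C}$. It is a covering of $Y$, connected because $f_*$ is onto, with $\pi_1(\hat Y)=\ker f_*$. The projection $F\colon\hat Y\to\mathbb{C}$ is proper, its critical values form a closed discrete set, it has finitely many critical points over each compact set, and near each of them it has the form \eqref{eq:quadric}. Choose $c\in\mathbb{C}$ over $e$. Then $X_c=F^{-1}(c)$ maps isomorphically to $X$, and it remains to show that $X_c\to\hat Y$ is bijective on $\pi_0$ and $\pi_1$.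

Let $g=|F-c|^2$, a smooth function on $\hat Y$ with compact sublevel sets $M_a=\{g\le a\}$. We have $dg=2\operatorname{Re}\bigl(\overline{(F-c)}\,dF\bigr)$, and the real part of a nonzero $\mathbb{C}$-linear form is nonzero; so the critical points of $g$ outside $X_c$ are those of $F$. At such a point, with critical value $b\ne c$ and $q=\sum x_i^2$,
\[
g=|b-c|^2+2\operatorname{Re}\bigl(\overline{(b-c)}\,q\bigr)+|q|^2 .
\]
Rescale the coordinates so that $\overline{(b-c)}\,x_j^2=(u_j+\sqrt{-1}\,v_j)^2$. The quadratic part becomes $2\sum(u_j^2-v_j^2)$, which is nondegenerate of index $r$.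

For small $a>0$ the map $F$ is a proper submersion over a neighborhood of the closed disc of radius $\sqrt a$ about $c$, so $M_a\cong X_c\times\text{disc}$ by Ehresmann's theorem. For regular values $0<a<a'$ of $g$, the compact set $g^{-1}[a,a']$ contains finitely many critical points, all nondegenerate of index $r$, so $M_{a'}$ is homotopy equivalent to $M_a$ with finitely many $r$-cells attached \cite[Thms.~3.1, 3.2 and the remark after 3.2]{Milnor}. Attaching cells of dimension $r\ge3$ changes neither $\pi_0$ nor $\pi_1$. Every path and every homotopy of paths in $\hat Y$ has compact image and lies in some $M_{a'}$. Hence $X_c\to\hat Y$ is bijective on $\pi_0$ and $\pi_1$.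
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:surface}]
The statements on $X$ are in Proposition~\ref{prop:fiber}. Take $x$ and its images as base points, and put $P=\Gamma_1\times\Gamma_2\times\Gamma_3$, $Q=\pi_1(E)$, $N=\ker(P\to Q)$, $G_i=\Gamma_i^{\mathrm{alg}}$ and $G=P^{\mathrm{alg}}=\prod G_i$. By \eqref{eq:RH} and Propositions~\ref{prop:fiber} and~\ref{prop:kernel}, $\pi^{\mathrm{diff}}(X/\mathbb{C})=N^{\mathrm{alg}}$ is a normal closed subgroup of $G$ with quotient $Q^{\mathrm{alg}}$. The quotient is commutative because $Q$ is, and its characters are the elements of $\operatorname{Hom}(Q,\mathbb{C}^\times)\cong(\mathbb{C}^\times)^2$. If $\chi\ne1$, then each $\chi_i=\chi\circ f_{i*}$ is nontrivial, as $f_{i*}$ is onto. Proposition~\ref{prop:lower} gives an injection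
\[
\bigoplus_{\chi\ne1}\ \bigotimes_{i=1}^3H^1(\Gamma_i,\chi_i)\longrightarrow H^3(\pi^{\mathrm{diff}}(X/\mathbb{C}),\mathbb{C}).
\]
There are $|\mathbb{C}|$ summands, and we show that each is nonzero. The group $\Gamma_i$ has a presentation with $2g_i$ generators and one relator $\varrho$. A cocycle $c$ for $\chi_i$ on the free group may take arbitrary values on the generators. Since $\chi_i(\varrho)=1$, we have $c(\gamma\varrho\gamma^{-1})=\chi_i(\gamma)c(\varrho)$, so $c$ descends to $\Gamma_i$ if and only if $c(\varrho)=0$. The cocycles on $\Gamma_i$ thus form a space of dimension at least $2g_i-1$, the coboundaries form a line, and $\dim H^1(\Gamma_i,\chi_i)\ge2g_i-2>0$.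
\end{proof}

\begin{remark}
For $r=2$ the attached cells have dimension $2$ and may kill elements of $\pi_1(X)$, so the proof of Proposition~\ref{prop:fiber}(3) gives only a surjection onto the kernel. The analogue of Theorem~\ref{thm:surface} is then false: $X$ is a curve, and its $H^2$ is finite-dimensional by the next section.
\end{remark}

\section{Finiteness in low degree and for curves}\label{sec:finite}

Let $k$, $X$, $x$ be as in the introduction and $\pi=\pi^{\mathrm{diff}}(X/k)$. We identify finite-dimensional $\pi$-modules with objects of $\mathrm{MIC}(X/k)$; the trivial module $k$ is $\mathcal{O}=(\mathcal{O}_X,d)$.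

\subsection{Comparison with de Rham cohomology}
Derived functors are computed with injective modules, which are in general infinite-dimensional, so we first extend de Rham cohomology to all $\pi$-modules. Put $H^i_{\mathrm{dR}}(V)=\varinjlim H^i_{\mathrm{dR}}(X,V')$, over the finite-dimensional submodules $V'\subset V$. A short exact sequence in $\mathrm{MIC}(X/k)$ gives a short exact sequence of de Rham complexes, and a short exact sequence $0\to V_1\to V\to V_2\to0$ of arbitrary modules is the filtered union of the sequences $0\to V_1\cap V'\to V'\to V'/(V_1\cap V')\to0$. So the $H^i_{\mathrm{dR}}$ form a $\delta$-functor on $\pi$-modules, with $H^0_{\mathrm{dR}}(V)=V^\pi$. Derived functors are a universal $\delta$-functor, so the identity in degree $0$ extends uniquely to maps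
\[
\gamma^i\colon H^i(\pi,V)\to H^i_{\mathrm{dR}}(V)
\]
that commute with connecting homomorphisms.

\begin{proposition}\label{prop:compare}
For every $\pi$-module $V$, the map $\gamma^i$ is bijective for $i\le1$ and injective for $i=2$. Hence $H^i(\pi,V)$ is finite-dimensional for $i\le2$ and $\dim V<\infty$.
\end{proposition}

\begin{proof}
Embed $V$ in an injective module $I$ and put $J=I/V$. Then $H^1(\pi,V)$ is the cokernel of $I^\pi\to J^\pi$, and this cokernel injects into $H^1_{\mathrm{dR}}(V)$ by the de Rham sequence. So $\gamma^1$ is injective.

Both sides are colimits over finite-dimensional submodules, so for surjectivity we may take $V=M$ in $\mathrm{MIC}(X/k)$. On a finite affine cover $(U_\alpha)$, a class in $H^1_{\mathrm{dR}}(X,M)$ is given by a \v Cech cocycle $m_{\alpha\beta}\in M(U_\alpha\cap U_\beta)$ and sections $\eta_\alpha$ of $M\otimes\Omega^1$ on $U_\alpha$ with $\nabla\eta_\alpha=0$ and $\eta_\beta-\eta_\alpha=\nabla m_{\alpha\beta}$. Glue the modules $M|_{U_\alpha}\oplus\mathcal{O}e_\alpha$ by $e_\beta=e_\alpha+m_{\alpha\beta}$ and put $\nabla e_\alpha=\eta_\alpha$. The last condition says that these connections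 agree on overlaps, and $\nabla\eta_\alpha=0$ says that they are integrable. We obtain an extension $0\to M\to W\to\mathcal{O}\to0$ in $\mathrm{MIC}(X/k)$. The de Rham connecting map sends $1$ to the class given by the differences $e_\beta-e_\alpha$ and the sections $\nabla e_\alpha$, which is the given class. So this class is $\gamma^1$ of the image of $1$ under the connecting map for $\pi$.

In particular $H^1_{\mathrm{dR}}(I)=H^1(\pi,I)=0$, so the connecting map $H^1_{\mathrm{dR}}(J)\to H^2_{\mathrm{dR}}(V)$ is injective. The map $\gamma^2$ is the composite $H^2(\pi,V)\cong H^1(\pi,J)\cong H^1_{\mathrm{dR}}(J)\to H^2_{\mathrm{dR}}(V)$.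
\end{proof}

\subsection{Curves}
We need three facts; the first holds in every dimension.

\begin{lemma}\label{lem:facts}
\begin{enumerate}
\item For closed forms $\omega\in H^0(X,\Omega^1)$, the objects $(\mathcal{O}_X,d+\omega)$ are pairwise nonisomorphic.
\item Let $X$ be a curve of genus $g$. Then $H^j_{\mathrm{dR}}(X,M)=0$ for $j\ge3$, and $\dim H^1_{\mathrm{dR}}(X,L)\ge2g-2$ for $L$ of rank $1$.
\item Let $X$ be a curve. Then $H^2_{\mathrm{dR}}(X,M)\cong\operatorname{Hom}(M,\mathcal{O})^\vee$, naturally in $M$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) An isomorphism $(\mathcal{O}_X,d+\omega)\to(\mathcal{O}_X,d+\omega')$ is multiplication by some $c\in H^0(X,\mathcal{O}_X)^\times=k^\times$, and it is horizontal only if $c\omega=c\omega'$.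

(2) The de Rham complex has two terms, so there is a long exact sequence
\[
\cdots\to H^{q}(M)\xrightarrow{\nabla}H^q(M\otimes\Omega^1)\to H^{q+1}_{\mathrm{dR}}(X,M)\to H^{q+1}(M)\to\cdots .
\]
It gives the vanishing for $j\ge3$, and for $L$ of rank $1$ the de Rham Euler characteristic $\chi(L)-\chi(L\otimes\Omega^1)=-\deg\Omega^1=2-2g$ by Riemann--Roch.

(3) By the same sequence $H^2_{\mathrm{dR}}(X,M)$ is the cokernel of $\nabla\colon H^1(M)\to H^1(M\otimes\Omega^1)$. By Serre duality a linear form on $H^1(M\otimes\Omega^1)$ is $\alpha\mapsto\operatorname{tr}\langle s,\alpha\rangle$ for a unique $s\in H^0(M^\vee)$. We have $\langle s,\nabla m\rangle=d\langle s,m\rangle-\langle\nabla s,m\rangle$, and $\operatorname{tr}\circ d=0$ on $H^1(\mathcal{O}_X)$ because exact forms have no residues. So the form kills $\nabla H^1(M)$ if and only if $\operatorname{tr}\langle\nabla s,m\rangle=0$ for all $m\in H^1(M)$. By Serre duality again this means $\nabla s=0$, that is, $s\in\operatorname{Hom}(M,\mathcal{O})$.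
\end{proof}

\begin{proposition}\label{prop:curves}
If $\dim X\le1$, then $H^i(\pi,V)$ is finite-dimensional for all $i$ and all finite-dimensional $V$. If $X=\operatorname{Spec}k$ or $X=\mathbb{P}^1$, then $\pi=1$.
\end{proposition}

\begin{proof}
If $\dim X=0$, then $X=\operatorname{Spec}k$, the category is that of vector spaces, and $\pi=1$. Let $X$ be a curve of genus $g$.

\emph{Genus $0$.} As $X$ has a rational point, $X=\mathbb{P}^1$. First let $\mathcal{O}(d)$ carry a connection. Let $s$ be a rational section with divisor $d\cdot\infty$ and write $\nabla s=s\otimes\eta$. Then $\eta=p(t)\,dt$ with $p$ a polynomial, and at $\infty$, with $\tau=1/t$, the form $\eta-d\cdot d\tau/\tau$ is regular. A nonzero form $p(t)\,dt$ has a pole of order at least $2$ at $\infty$, so $p=0$, and then $d=0$ because the characteristic is $0$. Now let $M=\bigoplus\mathcal{O}(a_j)\neq0$ carry a connection, and let $M'$ be the sum of the summands of maximal degree $a$. The map $M'\to(M/M')\otimes\Omega^1$ induced by $\nabla$ is $\mathcal{O}_X$-linear by the Leibniz rule, and it vanishes since $\operatorname{Hom}(\mathcal{O}(a),\mathcal{O}(a_j-2))=0$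 for $a_j<a$. So $M'$ and $\det M'$ have connections, and $a=0$. The same argument for $M^\vee$ gives $\min a_j=0$. Thus $M=\mathcal{O}_X^m$, and $\nabla-d$ is a matrix of global $1$-forms, hence zero. So $\pi=1$.

\emph{Genus $1$.} Here $X$ is an elliptic curve with identity $x$, and the statement is the result on abelian varieties recalled in the introduction.

\emph{Genus $g\ge2$.} We show that all $\gamma^i$ are bijective. By dimension shifting it suffices to show $H^i_{\mathrm{dR}}(I)=0$ for $I$ injective and $i\ge1$. For $i=1$ and $i\ge3$ this follows from Proposition~\ref{prop:compare} and Lemma~\ref{lem:facts}(2). For $i=2$ it suffices to prove: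

\begin{quote}
every finite-dimensional $V$ embeds in a finite-dimensional $W$ such that $H^2_{\mathrm{dR}}(V)\to H^2_{\mathrm{dR}}(W)$ is zero.
\end{quote}
Indeed, a class in $H^2_{\mathrm{dR}}(I)$ comes from some $V\subset I$, and the inclusion $V\to I$ factors through $W$ by injectivity.

By Lemma~\ref{lem:facts}(3) we need a $W$ to which no nonzero $\phi\colon V\to\mathcal{O}$ extends. We take for $W$ an extension of copies of a rank one object $L$ by $V$, with $L$ chosen unrelated to $V$ so that every $\phi$ has a nonzero obstruction. By Lemma~\ref{lem:facts}(1) there are infinitely many nonisomorphic objects $(\mathcal{O}_X,d+\omega)$; let $L$ be one that is nontrivial and is not a Jordan--H\"older factor of $V$. Let $0\ne\phi\in\operatorname{Hom}(V,\mathcal{O})$. It is onto as $\mathcal{O}$ is simple; put $V'=\ker\phi$. By Proposition~\ref{prop:compare}, $\operatorname{Ext}^1_\pi(L,-)=H^1_{\mathrm{dR}}(L^\vee\otimes-)$ on finite-dimensional modules, so there is an exact sequence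
\[
\operatorname{Ext}^1_\pi(L,V)\xrightarrow{\ \phi_*\ }\operatorname{Ext}^1_\pi(L,\mathcal{O})\to H^2_{\mathrm{dR}}(L^\vee\otimes V').
\]
The last group is dual to $\operatorname{Hom}(L^\vee\otimes V',\mathcal{O})=\operatorname{Hom}(V',L)$, which is zero because a nonzero map to $L$ would make $L$ a Jordan--H\"older factor of $V$. The middle group $H^1_{\mathrm{dR}}(L^\vee)$ has dimension at least $2g-2>0$; this is where $g\ge2$ is used. So $\phi_*\ne0$.

Put $F=\operatorname{Ext}^1_\pi(L,V)$, a finite-dimensional vector space, and let $0\to V\to W\to L\otimes_kF\to0$ be the extension whose class in $\operatorname{Ext}^1_\pi(L\otimes_kF,V)=\operatorname{Hom}_k(F,F)$ is the identity. In the exact sequence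
\[
\operatorname{Hom}(W,\mathcal{O})\to\operatorname{Hom}(V,\mathcal{O})\to\operatorname{Ext}^1_\pi(L\otimes_kF,\mathcal{O})=\operatorname{Hom}_k\bigl(F,\operatorname{Ext}^1_\pi(L,\mathcal{O})\bigr)
\]
the second map is $\phi\mapsto\phi_*$, which is injective. So the first map is zero.
\end{proof}

Propositions~\ref{prop:compare} and~\ref{prop:curves} prove the statement of Theorem~\ref{thm:sharp} for $i\le2$ and for $n\le1$.

\section{Counterexamples over an arbitrary field}\label{sec:anyfield}

Fix $k$, $n\ge2$ and $i=r\ge3$. Two new difficulties arise. The fiber of a sum of $r$ covers has dimension $r-1$, while $n$ and $r$ must be independent; we cut the fiber down to a surface and then multiply by projective lines. And \eqref{eq:RH} is not available over $k$, which need not even embed in $\mathbb{C}$. We therefore build the varieties over $\mathbb{Q}$ and transfer from $\mathbb{C}$ to $k$ statements about single connections, each of which is defined over a finitely generated field.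

\subsection{A surface over $\mathbb{Q}$}\label{sub:surface}
Let $E\colon z^2=h(t)$ be an elliptic curve over $\mathbb{Q}$, with $h=\prod_{j=1}^3(t-e_j)$ monic and separable and with identity $0_E$ at infinity. For $a\in\mathbb{Q}$ with $h(a)\ne0$, the monic sextic $h(w^2+a)$ has the six distinct roots $\pm\sqrt{e_j-a}$. So the smooth projective model $C_a$ of $z^2=h(w^2+a)$ has genus $2$, and it has two rational points $\infty_\pm$ at infinity, where $z/w^3=\pm1$. The map $p_a\colon C_a\to E$, $(w,z)\mapsto(w^2+a,z)$, is the quotient by the involution $(w,z)\mapsto(-w,z)$ and sends $\infty_\pm$ to $0_E$. The involution exchanges $\infty_+$ and $\infty_-$, and its fixed points are the two points with $w=0$. So $p_a$ is a double cover branched exactly over $\pm P_a$, where $P_a=(a,\sqrt{h(a)})$.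

Choose $a_1,\dots,a_r\in\mathbb{Q}$ with $h(a_j)\ne0$ and $\sum_j\pm P_{a_j}\ne0_E$ for all choices of signs: given $a_1,\dots,a_{r-1}$, let $a_r$ avoid the roots of $h$ and the $t$-coordinates of the finitely many points $\sum_{j<r}\pm P_{a_j}$ other than $0_E$. Put $C_j=C_{a_j}$, $f_j=p_{a_j}$, $Y=\prod C_j$, $f=\sum f_j$ and $X_0=f^{-1}(0_E)$. By Proposition~\ref{prop:fiber}, $0_E$ is not a critical value and $X_0$ is smooth, projective and geometrically connected of dimension $r-1$. It contains the rational point $y_0=(\infty_+,\dots,\infty_+)$.

Let $Z\subset\mathbb{P}^m_{\mathbb{Q}}$ be smooth, projective and geometrically connected of dimension at least $3$, with $y_0\in Z(\mathbb{Q})$. The hyperplanes through $y_0$ have no other common point, so by Bertini's theorem in characteristic $0$ a general one cuts out a section that is smooth away from $y_0$. The section is smooth at $y_0$ if the hyperplane does not contain the tangent space of $Z$ there. These conditions define a nonempty open subset of a projective space over $\mathbb{Q}$, which has a rational point. By the Lefschetz hyperplane theorem, a smooth hyperplane section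 $Z'$ of such a $Z$ is geometrically connected and $\pi_1(Z'(\mathbb{C}))\to\pi_1(Z(\mathbb{C}))$ is bijective. Applying this $r-3$ times, starting from $X_0$, we obtain a smooth projective geometrically connected surface $S\subset X_0$ over $\mathbb{Q}$ with $y_0\in S(\mathbb{Q})$. With $P=\pi_1(Y(\mathbb{C}))=\prod\Gamma_j$ and $Q=\pi_1(E(\mathbb{C}))$, the inclusion $S\subset Y$ identifies
\begin{equation}\label{eq:piS}
\pi_1(S(\mathbb{C}))=N=\ker(P\to Q).
\end{equation}

Two more properties of $f$ are needed. First, $f_*\mathcal{O}_Y=\mathcal{O}_E$. This may be checked over $\mathbb{C}$. There the finite map $\operatorname{Spec}f_*\mathcal{O}_Y\to E$ from an integral curve has degree equal to the number of connected components of a general fiber of $f$, which is $1$, and a finite birational map to a normal curve is an isomorphism. Second, if $\omega\ne0$ is an invariant differential on $E$, then $f_j^*\omega\ne0$ and $f^*\omega=\sum\mathrm{pr}_j^*f_j^*\omega\ne0$; since $Y$ is integral and $\Omega^1_Y$ is locally free, $f^*\Omega^1_E\to\Omega^1_Y$ is injective.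

\subsection{Transfer from $\mathbb{C}$ to $k$}
A coherent sheaf, a connection or a horizontal map on a scheme of finite type is described on a finite affine cover by finitely many coefficients subject to finitely many equations. So for $Z$ over $\mathbb{Q}$ every object of $\mathrm{MIC}(Z_k/k)$ comes by base change from $\mathrm{MIC}(Z_{k_0}/k_0)$ for a finitely generated subfield $k_0\subset k$, and such a $k_0$ embeds in $\mathbb{C}$.

\begin{lemma}\label{lem:transfer}
Let $Z,Z_1,\dots,Z_s$ be smooth proper geometrically connected over $\mathbb{Q}$, with morphisms $u_j\colon Z\to Z_j$. Suppose that every object of $\mathrm{MIC}(Z_{\mathbb{C}}/\mathbb{C})$ embeds in some $\bigotimes_ju_j^*M_j$ with $M_j\in\mathrm{MIC}(Z_{j,\mathbb{C}}/\mathbb{C})$. Then the same holds with $\mathbb{C}$ replaced by any field $k\supset\mathbb{Q}$.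
\end{lemma}

\begin{proof}
Let $M\in\mathrm{MIC}(Z_k/k)$ come from $M_0$ over a finitely generated $k_0\subset k$. It suffices to find an embedding of $M_0$ over $k_0$. Fix $k_0\subset\mathbb{C}$ and an embedding $\iota\colon M_{0,\mathbb{C}}\to\bigotimes u_j^*M_j$. The $M_j$ may involve transcendental parameters, which we remove by specialization; this produces an embedding over a finite extension of $k_0$, from which we descend by restriction of scalars.

\emph{Specialization.} The $M_j$ and $\iota$ are defined over a finitely generated $k_0$-subalgebra $T\subset\mathbb{C}$: there are coherent modules $M_{j,T}$ on $Z_{j,T}$ with integrable connections relative to $T$ and a horizontal map $\iota_T\colon M_{0,T}\to\bigotimes u_j^*M_{j,T}$ inducing $\iota$. Let $\Delta\subset Z_T$ be the closed set of points at which $\ker\iota_T$ is nonzero or $\operatorname{coker}\iota_T$ is not free. On the generic fiber of $Z_T\to\operatorname{Spec}T$ the kernel is zero, since it is zero over $\mathbb{C}$, and the cokernel is locally free, since it carries an integrable connection. So $\Delta$ misses the generic fiber. As $Z_T\to\operatorname{Spec}T$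 is proper, the image of $\Delta$ is a proper closed subset, and after inverting an element of $T$ we have $\Delta=\emptyset$. Then $\iota_T$ is locally split injective and stays injective modulo any maximal ideal of $T$. The residue field $k'$ is finite over $k_0$ by the Nullstellensatz. We obtain a horizontal embedding $M_0\otimes_{k_0}k'\to\bigotimes u_j^*M_j^\circ$ with $M_j^\circ\in\mathrm{MIC}(Z_{j,k'}/k')$.

\emph{Restriction of scalars.} Let $M_j'$ be the pushforward of $M_j^\circ$ along the finite map $Z_{j,k'}\to Z_{j,k_0}$. The connection of $M_j^\circ$ makes it an object of $\mathrm{MIC}(Z_{j,k_0}/k_0)$. We have $M_j'\otimes_{k_0}k'=M_j^\circ\otimes_{k'}(k'\otimes_{k_0}k')$. Since $k'/k_0$ is separable, $k'\otimes_{k_0}k'$ is a product of fields, and multiplication $k'\otimes_{k_0}k'\to k'$ is the projection to one factor. So $M_j^\circ$ is a direct summand of $M_j'\otimes_{k_0}k'$ in $\mathrm{MIC}(Z_{j,k'}/k')$. Viewed over $k_0$, this gives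
\[
M_0\hookrightarrow M_0\otimes_{k_0}k'\hookrightarrow\Bigl(\bigotimes u_j^*M_j'\Bigr)\otimes_{k_0}k'\cong\Bigl(\bigotimes u_j^*M_j'\Bigr)^{[k':k_0]} .
\]
Replacing $M_1'$ by $(M_1')^{[k':k_0]}$ puts the target in the required form.
\end{proof}

\begin{lemma}\label{lem:product}
Let $Z_1,\dots,Z_s$ be smooth projective geometrically connected over $\mathbb{Q}$, with points $z_j\in Z_j(\mathbb{Q})$, and let $Z=\prod Z_j$, based at $(z_j)$. Then the projections induce an isomorphism $\pi^{\mathrm{diff}}(Z_k/k)\to\prod_j\pi^{\mathrm{diff}}(Z_{j,k}/k)$, and the slice $Z_j\to Z$ through the base point induces the inclusion of the $j$-th factor.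
\end{lemma}

\begin{proof}
The slice followed by the $l$-th projection is the identity for $l=j$ and factors through $\operatorname{Spec}k$ for $l\ne j$. This gives the last assertion and shows that the image of the map contains every factor, hence is the whole product. So the map of coordinate rings is injective.

For surjectivity, consider first $\mathbb{C}$. By \eqref{eq:RH} the group is $G'=\prod G_j'$, with $G_j'$ the hull of $\pi_1(Z_j(\mathbb{C}))$. A $G'$-module $V$ of dimension $d$ embeds in $\mathcal{O}(G')^d$, by sending $v$ to the coordinates of $g\mapsto gv$. The module $\mathcal{O}(G')=\bigotimes\mathcal{O}(G_j')$ is the filtered union of the submodules $V_1\boxtimes\dots\boxtimes V_s$ with $V_j\subset\mathcal{O}(G_j')$ finite-dimensional. So $V$ embeds in some $V_1^d\boxtimes V_2\boxtimes\dots\boxtimes V_s$. This is the hypothesis of Lemma~\ref{lem:transfer} for the projections. Its conclusion and Lemma~\ref{lem:closed} show that the map over $k$ is a closed immersion.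
\end{proof}

\subsection{The differential fundamental group of $S$ is a kernel}
From now on varieties are base changed to $k$, with base points $y_0$, $\infty_+$ and $0_E$. Put
\[
\Pi=\pi^{\mathrm{diff}}(S/k),\quad G=\pi^{\mathrm{diff}}(Y/k),\quad G_j=\pi^{\mathrm{diff}}(C_j/k),\quad A=\pi^{\mathrm{diff}}(E/k),
\]
and let $K$ be the kernel and $\bar A\subset A$ the image of $f_*\colon G\to A$, so that $\bar A=G/K$. By Lemma~\ref{lem:product}, $G=\prod G_j$ and $\pi^{\mathrm{diff}}(E\times E/k)=A\times A$. Addition on $E$ induces a homomorphism $\mu\colon A\times A\to A$ that is the identity on each factor. Since $(a,1)$ and $(1,b)$ commute, so do their images $a$ and $b$. Thus $A$ and $\bar A$ are commutative.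

By \eqref{eq:RH}, \eqref{eq:piS} and Proposition~\ref{prop:kernel}(1), the inclusion $S\to Y$ satisfies the hypothesis of Lemma~\ref{lem:transfer}. Hence:
\begin{equation}\label{eq:embed}
\begin{array}{l}\text{every finite-dimensional $\Pi$-module embeds in the restriction}\\ \text{of a finite-dimensional $G$-module.}\end{array}
\end{equation}
By Lemma~\ref{lem:closed}, $\Pi$ is a closed subgroup of $G$, and $\Pi\subset K$ because $S\to E$ is constant. We must show $\Pi=K$. Over $\mathbb{C}$ this came from functions on discrete groups. Over $k$ we compare the two groups through their invariants, which are spaces of horizontal sections and so behave well under change of field.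

\begin{lemma}\label{lem:invariants}
$V^\Pi=V^K$ for every finite-dimensional $G$-module $V$.
\end{lemma}

\begin{proof}
Since $\Pi\subset K$, we only have to show that $K$ acts trivially on $V^\Pi$. We do this by exhibiting $V^\Pi$ as the fiber of a subobject pulled back from $E$. Let $V$ correspond to $M\in\mathrm{MIC}(Y/k)$, coming from $M_0$ over a finitely generated $k_0\subset k$, and fix $k_0\subset\mathbb{C}$. Let $U_0=H^0_{\mathrm{dR}}(S_{k_0},M_0|_S)$, viewed as a subspace of the fiber $y_0^*M_0$. It is the kernel of $\nabla$ on global sections, so its formation commutes with field extension: $U_0\otimes k=V^\Pi$, and $U_0\otimes\mathbb{C}=(y_0^*M_{0,\mathbb{C}})^N$ by \eqref{eq:piS}. As $N$ is normal in $P$, the latter space is $P$-stable. Let $M'_{\mathbb{C}}\subset M_{0,\mathbb{C}}$ be the subobject with fiber $U_0\otimes\mathbb{C}$; it is unique, since subobjects correspond to subrepresentations of the fiber.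

\emph{Descent of $M'_{\mathbb{C}}$.} The group $\mathcal{G}=\operatorname{Aut}(\mathbb{C}/k_0)$ acts semilinearly on $M_{0,\mathbb{C}}$, compatibly with $\nabla$, and has fixed field $k_0$, since $\mathbb{C}$ is algebraically closed of characteristic $0$. For $\sigma\in\mathcal{G}$, the subobject $\sigma(M'_{\mathbb{C}})$ has fiber $\sigma(U_0\otimes\mathbb{C})=U_0\otimes\mathbb{C}$, so it equals $M'_{\mathbb{C}}$. Now a $\mathcal{G}$-stable $\mathbb{C}$-subspace $W$ of $W_0\otimes_{k_0}\mathbb{C}$ equals $(W\cap W_0)\otimes\mathbb{C}$. To see this, divide by $W\cap W_0$ to assume $W\cap W_0=0$. If $W\ne0$, fix a basis $(\epsilon_\nu)$ of $W_0$ and take $0\ne w=\sum\epsilon_\nu\otimes c_\nu\in W$ with the fewest nonzero terms and one coefficient equal to $1$. Then $\sigma w-w\in W$ has fewer terms, so it is zero; hence all $c_\nu\in k_0$ and $w\in W_0$, a contradiction. Applying this to sections over the affine open subsets of $Y_{k_0}$ gives a coherent submodule $M'\subset M_0$ with $M'\otimes\mathbb{C}=M'_{\mathbb{C}}$. It is stable under $\nabla$ and has fiber $U_0$, because both statements hold over $\mathbb{C}$.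

\emph{$M'$ comes from $E$.} The group $P$ acts on $U_0\otimes\mathbb{C}$ through $P/N=Q$, so $M'_{\mathbb{C}}\cong f^*B_{\mathbb{C}}$ with $B_{\mathbb{C}}\in\mathrm{MIC}(E_{\mathbb{C}}/\mathbb{C})$. Put $B=f_*M'$, a coherent module on $E_{k_0}$. By flat base change, the projection formula and $f_*\mathcal{O}_Y=\mathcal{O}_E$, we get $B\otimes\mathbb{C}=f_*f^*B_{\mathbb{C}}=B_{\mathbb{C}}$. So the adjunction map $f^*B\to M'$ is an isomorphism over $\mathbb{C}$, hence over $k_0$. As $M'$ is locally free, the sequence
\[
0\to M'\otimes f^*\Omega^1_E\to M'\otimes\Omega^1_Y\to M'\otimes\Omega^1_{Y/E}\to0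
\]
is exact. The composite $f_*M'\xrightarrow{\nabla}f_*(M'\otimes\Omega^1_Y)\to f_*(M'\otimes\Omega^1_{Y/E})$ vanishes over $\mathbb{C}$, where local sections of $f_*M'_{\mathbb{C}}$ have the form $f^*b$ and $\nabla f^*b=f^*\nabla b$. So it vanishes over $k_0$, and $\nabla$ maps $B$ into $f_*(M'\otimes f^*\Omega^1_E)=B\otimes\Omega^1_E$. This is a connection on $B$, integrable as $E$ is a curve, and $f^*B\to M'$ is horizontal by construction. Therefore $G$ acts on $y_0^*(M'\otimes k)=V^\Pi$ through $A$, and $K$ acts trivially.
\end{proof}

A closed subgroup is determined by the subspaces that it stabilizes. A subspace is encoded by a line in an exterior power, and a stable line becomes an invariant vector after tensoring with the inverse character, which \eqref{eq:embed} provides inside a $G$-module.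

\begin{proposition}\label{prop:PiK}
$\Pi=K$.
\end{proposition}

\begin{proof}
Let $V$ be a finite-dimensional $G$-module and $U\subset V$ a $\Pi$-stable subspace of dimension $m$. We show that $U$ is $K$-stable. Let $v$ span the $\Pi$-stable line $\ell=\bigwedge^mU\subset\bigwedge^mV$. By \eqref{eq:embed} there is a finite-dimensional $G$-module $W$ with $\ell^\vee\subset W|_\Pi$; let $w$ span $\ell^\vee$. Then $v\otimes w\in\bigwedge^mV\otimes W$ is fixed by $\Pi$, hence by $K$ by Lemma~\ref{lem:invariants}. Let $T$ be a $k$-algebra and $\kappa\in K(T)$. The vector $\kappa w$ is part of a basis of $W_T$, so there is a $T$-linear form $\psi$ with $\psi(\kappa w)=1$. Applying $\mathrm{id}\otimes\psi$ to $\kappa v\otimes\kappa w=v\otimes w$ gives $\kappa v=\psi(w)v$. The scalar $\psi(w)$ is a unit: if $\theta$ is a $T$-linear form with $\theta(\kappa v)=1$, then $\psi(w)\theta(v)=1$. Extending a basis of $U$ to one of $V$ shows that $U_T=\{\xi\in V_T:\xi\wedge v=0\}$. For $\xi\in U_T$ we get $\psi(w)\,\kappa\xi\wedge v=\kappa(\xi\wedge v)=0$, so $\kappa\xi\in U_T$.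

The same holds for arbitrary $G$-modules $V$: intersect $U$ with the finite-dimensional $G$-submodules. Take $V=\mathcal{O}(G)$ and let $U=I$ be the ideal of $\Pi$, which is stable under right translation by $\Pi$. Then for $\phi\in I$ and $\kappa\in K(T)$ the function $g\mapsto\phi(g\kappa)$ lies in $I\otimes T$, so it vanishes at $1\in\Pi$. Thus $\phi(\kappa)=0$, and $K\subset\Pi$.
\end{proof}

\subsection{End of the proof of Theorem~\ref{thm:sharp}}
We apply Proposition~\ref{prop:lower} to $G=\prod G_j$, $K=\Pi$ and the commutative quotient $\bar A$. Characters are supplied by the connections $L_\lambda=(\mathcal{O}_E,d+\lambda\omega)$, $\lambda\in k$, where $\omega\ne0$ is an invariant differential on $E$. Let $\chi_\lambda$ be the restriction to $\bar A$ of the character of $A$ attached to $L_\lambda$. Its pullback to $G$ corresponds to $f^*L_\lambda=(\mathcal{O}_Y,d+\lambda f^*\omega)$. Since $f^*\omega\ne0$, these objects are pairwise nonisomorphic by Lemma~\ref{lem:facts}(1), so the $\chi_\lambda$ are distinct. The composite of the slice $C_j\to Y$ with $f$ is $f_j$, because $f_l(\infty_+)=0_E$ for all $l$. By Lemma~\ref{lem:product}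 the component $\chi_{\lambda,j}$ on $G_j$ therefore corresponds to $f_j^*L_\lambda=(\mathcal{O}_{C_j},d+\lambda f_j^*\omega)$, which is nontrivial for $\lambda\ne0$. We obtain an injection
\[
\bigoplus_{\lambda\in k^\times}\ \bigotimes_{j=1}^rH^1(G_j,\chi_{\lambda,j})\longrightarrow H^r(\Pi,k).
\]
By Proposition~\ref{prop:compare} and Lemma~\ref{lem:facts}(2), $H^1(G_j,\chi_{\lambda,j})=H^1_{\mathrm{dR}}(C_j,f_j^*L_\lambda)$ has dimension at least $2\cdot2-2=2$. Hence $\dim_kH^r(\pi^{\mathrm{diff}}(S/k),k)\ge|k|$, which is infinite. This settles $n=2$, for every $r\ge3$.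

For $n\ge2$ let $X=S\times(\mathbb{P}^1)^{n-2}$, based at a rational point above $y_0$. It is smooth, projective, geometrically connected of dimension $n$ and defined over $\mathbb{Q}$. By Lemma~\ref{lem:product} and Proposition~\ref{prop:curves}, $\pi^{\mathrm{diff}}(X/k)=\Pi$, so $H^r(\pi^{\mathrm{diff}}(X/k),k)$ is infinite-dimensional. Together with Section~\ref{sec:finite}, this proves Theorem~\ref{thm:sharp}. \qed

\begin{thebibliography}{9}

\bibitem{BN} Vo Quoc Bao and Quang-Khai Nguyen, \emph{Abelian varieties are de Rham $K(\pi,1)$}, arXiv:2601.01595 (2026).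

\bibitem{Deligne} Deligne, Lecture Notes in Mathematics 163.

\bibitem{DPS} Dimca, Papadima and Suciu, J. reine angew. Math. 629 (2009).

\bibitem{Milnor} Milnor, \emph{Morse Theory}.

\bibitem{Waterhouse} Waterhouse, \emph{Introduction to Affine Group Schemes}.

\end{thebibliography}
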